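# Circle torsors, finite choice, and orthonormal bases of $L^2$ in ZF

We work in Zermelo–Fraenkel set theory ZF, without the Axiom of Choice. Hilbert spaces are over $\mathbb C$, and inner products are linear in the first variable.

## 1. The guess "yes", tested on atoms and on well-orderable algebras

With the Axiom of Choice every Hilbert space has an orthonormal base. Without it one can ask for less: is every Hilbert space at least a *subspace* of one with an orthonormal base? This has been asked for ZF, and here we look at the special case of $L^2$ spaces, taken from Ilijas Farah, Jeffrey Marshall-Milne, "Chain Conditions and the Axiom of Choice", arXiv:2308.11826 (2023). Is every $L^2$ space of a finitely additive measure a subspace of a Hilbert space with an orthonormal base? An $L^2$ space comes with a large supply of concrete vectors, the characteristic functions, so the answer one would first guess is yes. Let us fix the terms and test this guess.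

**Definition (measure algebra).** A measure algebra is a triple $(X,\mathcal A,\mu)$ in which $\mathcal A$ is a Boolean algebra and $\mu:\mathcal A\to[0,\infty]$ satisfies $\mu(0)=0$ and $\mu(a\vee b)=\mu(a)+\mu(b)$ whenever $a\wedge b=0$. Nonzero elements may have measure $0$; if none does, $\mu$ is strictly positive.

**Definition ($L^2$).** Let $S$ be the complex vector space of formal sums $\sum_{i\le n}c_i\chi_{a_i}$ with $c_i\in\mathbb C$, $a_i\in\mathcal A$, $\mu(a_i)<\infty$, with the positive semidefinite Hermitian form determined by $\langle\chi_a,\chi_b\rangle=\mu(a\wedge b)$. Then $L^2(X,\mathcal A,\mu)$ is the metric completion of $S/\mathrm{null}$, the quotient of $S$ by the null vectors.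

Without choice one has to be careful with completions. One may build the completion from Cauchy sequences or from Cauchy filters, and we do not want to depend on which. All that we shall use is the following, which holds for both constructions.

* (C1) $S/\mathrm{null}$ sits isometrically and densely in $L^2(X,\mathcal A,\mu)$, and the inner product extends.
* (C2) Every Cauchy sequence of elements of $S/\mathrm{null}$ converges in $L^2(X,\mathcal A,\mu)$.

**Definition (base, subspace).** An orthonormal base of a Hilbert space $H$ is an orthonormal set $B\subseteq H$ whose closed linear span is $H$. We say that $H$ is a subspace of $K$, or embeds in $K$, if there is a linear map $H\to K$ preserving inner products.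

Now the tests. If $\mathcal A$ is finite, the vectors $\mu(a)^{-1/2}\chi_a$, for $a$ an atom with $0<\mu(a)<\infty$, form an orthonormal base. If $\mathcal A$ is the algebra of finite and cofinite subsets of any set $X$, with counting measure, then the vectors $\chi_{\{x\}}$, $x\in X$, are orthonormal and have dense span; $X$ can be as wild as we like.

The last example shows why "subspace" is the right relaxation. Let $(P_n)_{n\in\omega}$ be a sequence of disjoint two-element sets and $X=\bigcup_nP_n$. In $\ell^2(X)$ consider the functions whose sum over each $P_n=\{x,y\}$ is $0$. Block $n$ contributes a line, which contains $(\chi_{\{x\}}-\chi_{\{y\}})/\sqrt2$ and its negative, and nothing singles out one of the two. But we need not decide: the line lies inside the plane $\mathbb C^{P_n}$, whose base $\{\chi_{\{x\}},\chi_{\{y\}}\}$ is there without any choice. A *finite* ambiguity is harmless once we may enlarge the space.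

The guess is also right whenever Gram–Schmidt can be run.

**Proposition 1 (ZF).** If the set of elements of finite measure in $\mathcal A$ is well-orderable, then $L^2(X,\mathcal A,\mu)$ itself has an orthonormal base.

*Proof.* Let $(v_\xi)_{\xi<\delta}$ enumerate the classes of the $\chi_a$, $\mu(a)<\infty$, and let $H_\xi$ be the closed span of $\{v_\eta:\eta<\xi\}$. The finite $\mathbb Q(i)$-combinations of these vectors form a set $L_\xi$ dense in $H_\xi$. They are coded by finite sequences from $\delta\times\mathbb Q(i)$, and these have a well-order that does not depend on $\xi$. Let $d$ be the distance from $v_\xi$ to $L_\xi$, which is also the distance to $H_\xi$, and let $y_k$ be the first element of $L_\xi$ with $\|v_\xi-y_k\|<d+\frac1k$. Since $\frac12(y_k+y_l)\in L_\xi$, the parallelogram law gives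
$$\|y_k-y_l\|^2=2\|v_\xi-y_k\|^2+2\|v_\xi-y_l\|^2-4\big\|v_\xi-\tfrac12(y_k+y_l)\big\|^2\le2(d+\tfrac1k)^2+2(d+\tfrac1l)^2-4d^2 ,$$
so $(y_k)$ is a Cauchy sequence in $S/\mathrm{null}$. By (C2) it has a limit, which we call $P_\xi v_\xi\in H_\xi$, and $\|v_\xi-P_\xi v_\xi\|=d$. Put $u_\xi=v_\xi-P_\xi v_\xi$. For $h\in H_\xi$ and every $\varepsilon\in\mathbb C$ we have $\|u_\xi-\varepsilon h\|\ge d=\|u_\xi\|$, which forces $\langle u_\xi,h\rangle=0$. So $u_\xi\perp H_\xi$.

If $\eta<\xi$ then $u_\eta\in H_{\eta+1}\subseteq H_\xi$, so $u_\eta\perp u_\xi$. Hence the normalized nonzero $u_\xi$ form an orthonormal set. By induction on $\xi$, the $u_\eta$ with $\eta<\xi$ have closed span $H_\xi$: for $\eta<\xi$ we have $v_\eta=u_\eta+P_\eta v_\eta$, and $P_\eta v_\eta\in H_\eta$ lies in the closed span of the $u_\zeta$, $\zeta<\eta$, by the induction hypothesis. For $\xi=\delta$ we get the closure of $S/\mathrm{null}$, the whole space. $\square$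

In particular a countable $\mathcal A$ causes no trouble. Yet the guess is wrong, and it already fails for an algebra that is a countable union of countable sets (Theorem 9). The rest of the lecture finds spaces in which the ambiguity is not finite, shows that a *finite* choice is exactly what an embedding needs, and builds models without such finite choices.

## 2. Coordinates in $c_0(I)$, and isometries into $\ell^2(I)$, without choice

For a set $I$ let $c_0(I)$ be the space of functions $f:I\to\mathbb C$ such that $\{i:|f(i)|\ge\delta\}$ is finite for every $\delta>0$. Let $\ell^2(I)$ be the space of $f$ for which $\|f\|^2=\sum_i|f(i)|^2$, the supremum of the finite partial sums, is finite. The usual coordinatewise limit shows that $\ell^2(I)$ is complete, and the unit vectors $\delta_i$ form an orthonormal base of it.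

**Lemma 2 (ZF).** If $K$ has an orthonormal base $B$, then $v\mapsto(\langle v,b\rangle)_{b\in B}$ is an injective linear map $K\to c_0(B)$.

*Proof.* By Bessel's inequality for finite orthonormal sets, at most $\|v\|^2/\delta^2$ elements $b$ satisfy $|\langle v,b\rangle|\ge\delta$. If $v\perp B$ and $\varepsilon>0$, pick a finite combination $y$ of elements of $B$ with $\|v-y\|<\varepsilon$. Then $\|v\|^2=\langle v,v-y\rangle\le\varepsilon\|v\|$. So $v=0$. $\square$

**Lemma 3 (ZF).** Let $V:S\to\ell^2(I)$ be linear with $\|Vf\|=\|f\|$ for all $f\in S$. Then $V$ induces a linear map $L^2(X,\mathcal A,\mu)\to\ell^2(I)$ preserving inner products.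

*Proof.* $V$ kills null vectors, so it is defined on $S/\mathrm{null}$. For $i\in I$ put $\varphi_i(f)=(Vf)(i)$; then $|\varphi_i(f)|\le\|f\|$. For $v\in L^2$ and $r>0$ let $C_r$ be the closure in $\mathbb C$ of $\{\varphi_i(f):f\in S/\mathrm{null},\ \|f-v\|\le r\}$. By (C1) it is nonempty; it is compact, has diameter at most $2r$, and shrinks with $r$. So $\bigcap_rC_r$ is a single point, which we call $\varphi_i(v)$, and
$$|\varphi_i(v)-\varphi_i(f)|\le2r\quad\text{whenever } f\in S/\mathrm{null},\ \|f-v\|\le r .$$
If $f,f'$ are within $r$ of $v,v'$, then $|\varphi_i(v+v')-\varphi_i(f)-\varphi_i(f')|\le4r$, hence $|\varphi_i(v+v')-\varphi_i(v)-\varphi_i(v')|\le8r$. As $r$ is arbitrary, $\varphi_i$ is additive, and scalars are treated in the same way. For finite $K\subseteq I$ and $\|f-v\|\le r$,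
$$\Big(\sum_{i\in K}|\varphi_i(v)|^2\Big)^{1/2}\le\|f\|+2r|K|^{1/2}\le\|v\|+r+2r|K|^{1/2}.$$
Let $r\to0$: the function $Vv=(\varphi_i(v))_i$ lies in $\ell^2(I)$ and $\|Vv\|\le\|v\|$. Finally $\|Vv\|\ge\|Vf\|-\|V(v-f)\|\ge\|f\|-r\ge\|v\|-2r$. So $V$ preserves norms, hence inner products by polarization. $\square$

## 3. A circle without a base point

Let $T=\mathbb R/\mathbb Z$, $Q=\mathbb Q/\mathbb Z\le T$, $e(t)=e^{2\pi it}$, and let $D$ be a subgroup with $Q\le D\le T$. Note that $D$ is dense in $T$.

**Definition (torsor).** A $D$-torsor is a nonempty set $A$ with a free transitive action $(a,s)\mapsto a+s$ of $D$. Put $U(A)=(A\times T)/{\sim}$ with $(a+s,z)\sim(a,z+s)$ for $s\in D$, and $[a,z]+w=[a,z+w]$ for $w\in T$.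

Choosing a point of $A$ identifies $A$ with $D$, but no point is preferred. $U(A)$ is a $T$-torsor: any two points can be written $[a,z],[a,z']$ with the same $a$, and $[a,z]=[a,z']$ only if $z=z'$. We regard $A$ as a subset of $U(A)$ via $a\mapsto[a,0]$. If $D=T$, then $[a,z]=[a+z,0]$, so $U(A)=A$.

*Example.* Let $D=Q$ and let $A\subseteq T$ be a coset of $Q$, say $A=\sqrt2+Q$. Then $[a,z]\mapsto a+z$ is well defined and identifies $U(A)$ with $T$. So $U(A)$ fills in the missing points of the circle.

**Definition (arc algebra).** For $a\in A$ and $0<s\le1$ with $s\bmod1\in D$, let $[a,a+s)=\{a+t:t\in D,\ t\text{ has a representative in }[0,s)\}$. Let $\mathcal B(A)$ be the set of finite unions of such arcs, including $\emptyset$, and let $\lambda$ be length, with $\lambda(A)=1$.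

To see that this makes sense, use a base point to identify $A$ with $D$. Then $\tilde E\mapsto\tilde E\cap D$ is a Boolean homomorphism from the finite unions of half-open arcs of $T$ with endpoints in $D$ onto $\mathcal B(D)$. It is injective, because the symmetric difference of two different such sets contains an open arc, which meets the dense set $D$. So $\mathcal B(A)$ is a Boolean algebra and length is well defined. Length is rotation invariant, so the base point does not matter. Clearly $\lambda$ is strictly positive.

Under the identification, a simple function $f$ on $A$ becomes a step function $\tilde f$ on $[0,1)$ with the same values, and $\langle f,f'\rangle=\int_0^1\tilde f\,\overline{\tilde f'}$. In particular $\|f\|\le\sup|f|$. Write $L^2(A)=L^2(A,\mathcal B(A),\lambda)$.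

**The exponentials.** The natural orthonormal base of $L^2$ of a circle consists of the exponentials $x\mapsto e(n(x-a))$. They depend on a base point $a$, and we need to know exactly how. For $a\in A$, $n\in\mathbb Z$, $r\ge1$ let
$$h_{a,n,r}=\sum_{k<r}e(nk/r)\,\chi_{[a+k/r,\;a+(k+1)/r)} .$$
As a function on $A$ this differs from $x\mapsto e(n(x-a))$ by at most $2\pi|n|/r$. So $(h_{a,n,r})_r$ is Cauchy, and by (C2) it has a limit $e_{a,n}\in L^2(A)$.

**Lemma 4 (ZF).** Put $e_{u,n}=e(-nz)\,e_{a,n}$ for $u=[a,z]\in U(A)$. This is well defined, and the following hold.

* For $u\in U(A)$ and $w\in T$,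
$$e_{u+w,n}=e(-nw)\,e_{u,n}.\tag{1}$$
* For each $u$ the vectors $e_{u,n}$, $n\in\mathbb Z$, are orthonormal.
* For every simple $f$ and every $u\in U(A)$,
$$\sum_{n\in\mathbb Z}|\langle f,e_{u,n}\rangle|^2=\|f\|^2,\quad\text{and each }|\langle f,e_{u,n}\rangle|\text{ is independent of }u.\tag{2}$$

*Proof.* For $s\in D$ we have $e(n(x-a-s))=e(-ns)e(n(x-a))$. So $h_{a+s,n,r}$ and $e(-ns)h_{a,n,r}$ differ by at most $4\pi|n|/r$, and $e_{a+s,n}=e(-ns)e_{a,n}$. Hence $e(-nz)e_{a+s,n}=e(-n(z+s))e_{a,n}$, which says that the two names $[a+s,z]=[a,z+s]$ of the same point give the same vector. Formula (1) is now immediate from the definition.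

By (1), orthonormality need only be checked for $u=a\in A$. For $r>|n-m|$ we have $\langle h_{a,n,r},h_{a,m,r}\rangle=\frac1r\sum_{k<r}e((n-m)k/r)$, which is $1$ if $n=m$ and $0$ otherwise. Let $r\to\infty$.

The independence of $u$ in (2) is (1) again. With $a$ as base point, uniform convergence gives $\langle f,e_{a,n}\rangle=\int_0^1\tilde f(x)e(-nx)\,dx$, and the sum formula is Parseval's identity for step functions, whose classical proof via Fejér sums uses no choice. $\square$

By hand: for $f=\chi_{[a,a+1/2)}$ the coefficients are $\frac12$ for $n=0$, $\frac1{\pi in}$ for odd $n$, and $0$ for other $n$. The sum of squares is $\frac14+\frac2{\pi^2}\cdot\frac{\pi^2}8=\frac12=\lambda([a,a+\frac12))$.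

So a single circle is harmless: pick one base point, which is one choice.

## 4. Families of circles, and why averaging over all base points fails

Let $(A_c)_{c\in J}$ be a family of $D$-torsors and write $U_c=U(A_c)$. We attach two measure algebras to it.

**Definition (disjoint union).** Given $w:J\to(0,\infty)$, let $X=\bigsqcup_cA_c$, and let $\mathcal A_w$ consist of all $E\subseteq X$ with $E\cap A_c\in\mathcal B(A_c)$ for all $c$, and either $E\cap A_c=\emptyset$ for all but finitely many $c$ or $E\cap A_c=A_c$ for all but finitely many $c$. Put $\mu_w(E)=\sum_cw_c\lambda(E\cap A_c)\in[0,\infty]$.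

**Definition (free product).** For finite $K\subseteq J$ let $\mathcal B_K$ be the algebra of subsets of $A_K=\prod_{c\in K}A_c$ generated by the boxes $\prod_{c\in K}E_c$ with $E_c\in\mathcal B(A_c)$, and let $\lambda_K$ be volume, $\lambda_K(\prod E_c)=\prod\lambda(E_c)$. For $K\subseteq K'$ the map $E\mapsto E\times A_{K'\setminus K}$ is an injective measure-preserving homomorphism $\mathcal B_K\to\mathcal B_{K'}$. Let $(\mathcal A_\otimes,\mu_\otimes)$ be the direct limit.

Volume is well defined: finitely many base points identify $\mathcal B_K$ with the finite unions of half-open boxes in $T^K$ with vertices in $D^K$, and volume is determined by its values on boxes, so base points do not matter. We use a direct limit because the full product $\prod_{c\in J}A_c$ might be empty. Both measures are strictly positive, and $\mu_\otimes$ is a probability measure. If $J=\omega$ and $w_n=2^{-n-1}$, then $\mu_w$ is a probability measure too.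

*The maps $j_c$.* The inclusions $\mathcal B(A_c)\to\mathcal A_w$ and $\mathcal B(A_c)=\mathcal B_{\{c\}}\to\mathcal A_\otimes$ multiply measures by $w_c$ and by $1$. They send simple functions to simple functions and multiply norms by $w_c^{1/2}$ and by $1$. We extend them to $L^2(A_c)$. With a base point $a$, the simple functions with values in $\mathbb Q(i)$ and arc endpoints in $a+Q$ form an enumerated set, dense in $L^2(A_c)$; taking the first member within $\frac1k$ for $k=1,2,\dots$, we see that each $v\in L^2(A_c)$ is the limit of a sequence $(f_k)$ of simple functions. The sequence of images is a Cauchy sequence of simple functions, so it converges by (C2). Its limit $j_c(v)$ does not depend on the sequence, since two sequences with the same limit have images whose difference tends to $0$. So $j_c$ is defined without choices, for all $c$ at once. It is linear and multiplies norms by a positive constant, hence it is injective.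

Now try to embed $L^2(\mathcal A_w,\mu_w)$. A sensible person picks a base point $a_c$ in every circle and uses the exponentials $e_{a_c,n}$. That is a choice function for $(A_c)$, which we do not have. Sometimes we do not need one: let $J=T/Q$ and let $A_c=c$ be the coset itself. A choice function here picks one point from each coset of $\mathbb Q$. But all the $U(A_c)$ are identified with $T$, and the point $0\in T$ serves as base point in each of them; the exponentials are just $x\mapsto e(nx)$. So the right place for base points is $U_c$, not $A_c$.

The second thing to try is what worked for the pairs $P_n$: avoid the decision by using *all* candidates at once. That is, send $f$ to its coefficients $\langle f|_{A_c},e_{u,n}\rangle$ for all $u\in U_c$, with suitable weights. Here is the exact point where this stops. By (2), the modulus of $\langle f|_{A_c},e_{u,n}\rangle$ is the same for all $u$. If it is nonzero, as for the half arc and $n=1$, then a function of constant nonzero modulus on the infinite set $U_c$ is not in $\ell^2$, not even in $c_0$. Weights that are equal along $U_c$ must vanish, and unequal weights mean that we have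 preferred some points of $U_c$ to others. What we can afford is a finite set of candidates.

**Definition (multiple choice).** A multiple choice function on $J'\subseteq J$ is a function $F$ on $J'$ such that each $F(c)$ is a nonempty finite subset of $U_c$.

For the cosets of $Q$, $F(c)=\{0\}\subseteq T=U_c$ is one. For the pairs $P_n$ the analogous function would be $F(n)=P_n$. For circles, the whole torsor is not available, because it is infinite.

## 5. From a map into $c_0(I)$ to finite sets of base points

The idea is to turn the obstruction around. Suppose that someone hands us an embedding $V$. The vector $Vj_ce_{u,n}$ is a function on $I$ whose *modulus* does not depend on $u$, while its *phase* turns as $u$ moves around the circle. Membership in $c_0(I)$ singles out finitely many indices, those where the modulus is largest. At each of them the phase singles out finitely many $u$, those where the value is positive real.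

**Lemma 5 (ZF).** Let $H$ be a vector space, $j_c:L^2(A_c)\to H$ $(c\in J)$ a family of linear maps, and $V:H\to c_0(I)$ linear. Let $J'$ be the set of $c$ such that $Vj_ce_{u,n}\neq0$ for some $n\ne0$ and some (equivalently, by (1), every) $u\in U_c$. Then there is a multiple choice function on $J'$.

*Proof.* For $c\in J'$ let $n=n_c$ be the first element of $1,-1,2,-2,\dots$ with $Vj_ce_{u,n}\ne0$. By (1) and linearity,
$$(Vj_ce_{u+w,n})(i)=e(-nw)\,(Vj_ce_{u,n})(i)\qquad(i\in I,\ w\in T).\tag{3}$$
So $m_c(i)=|(Vj_ce_{u,n})(i)|$ does not depend on $u$. The function $m_c$ is in $c_0(I)$ and is not zero. If $\delta>0$ is one of its values, only finitely many values at indices $i$ are $\ge\delta$. So $m_c$ has a positive maximum, attained exactly on a nonempty finite set $M_c\subseteq I$.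

Fix $i\in M_c$. As $w$ runs through $T$, the number $e(-nw)$ takes each value of modulus $1$ exactly $|n|$ times. By (3) there are exactly $|n|$ points $u\in U_c$ with $(Vj_ce_{u,n})(i)>0$. Let $F(c)$ be the set of all $u\in U_c$ that satisfy this for some $i\in M_c$. It is nonempty and has at most $|n|\,|M_c|$ elements. No choices were made. $\square$

Note that $V$ was not assumed continuous.

## 6. Embeddability is equivalent to multiple choice

**Theorem 6 (ZF).** Let $(A_c)_{c\in J}$ be a family of $D$-torsors, $Q\le D\le T$. The following are equivalent.

* (a) There is a multiple choice function on $J$, i.e. for $(U_c)_{c\in J}$.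
* (b) For some (equivalently every) $w:J\to(0,\infty)$, $L^2(\mathcal A_w,\mu_w)$ is a subspace of a Hilbert space with an orthonormal base.
* (c) $L^2(\mathcal A_\otimes,\mu_\otimes)$ is a subspace of a Hilbert space with an orthonormal base.
* (d) For some $w$, there is an injective linear map (no continuity required) from $L^2(\mathcal A_w,\mu_w)$ into some $c_0(I)$.

*Proof.* **Step 1: (b) for some $w$ implies (d).** This step forgets the isometry. An inner product preserving map into $K$ is injective; compose it with the injection $K\to c_0(B)$ of Lemma 2.

**Step 2: (d) implies (a), and (c) implies (a).** This step extracts the finite sets. In case (c), first compose with $K\to c_0(B)$, so that in both cases we have an injective linear $V$ into some $c_0(I)$. Since $V$ and every $j_c$ are injective and $e_{u,1}\neq0$, the set $J'$ of Lemma 5 is all of $J$.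

**Step 3: (a) implies (b) for every $w$.** This step averages over the finitely many candidates. Let $F$ be a multiple choice function on $J$, and $I=\{(c,u,n):c\in J,\ u\in F(c),\ n\in\mathbb Z\}$. For simple $f=\sum_ic_i\chi_{E_i}$ let $f|_{A_c}=\sum_ic_i\chi_{E_i\cap A_c}$ and put
$$Vf=\Big(w_c^{1/2}\,|F(c)|^{-1/2}\,\langle f|_{A_c},e_{u,n}\rangle_{L^2(A_c)}\Big)_{(c,u,n)\in I}.$$
Since $\mu_w(E_i\cap E_j)=\sum_cw_c\lambda(E_i\cap E_j\cap A_c)$ with finite sums, $\|f\|^2=\sum_cw_c\|f|_{A_c}\|^2$. By (2),
$$\|Vf\|^2=\sum_cw_c\,\frac1{|F(c)|}\sum_{u\in F(c)}\ \sum_{n\in\mathbb Z}|\langle f|_{A_c},e_{u,n}\rangle|^2=\sum_cw_c\|f|_{A_c}\|^2=\|f\|^2 .$$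
Lemma 3 extends $V$ to an embedding of $L^2(\mathcal A_w,\mu_w)$ into $\ell^2(I)$. Together with Steps 1 and 2 this also shows that "some $w$" and "every $w$" are equivalent in (b).

**Step 4: (a) implies (c).** The plan is the same, with products of exponentials. For finite $K\subseteq J$, $a\in A_K$ and $n\in(\mathbb Z\setminus\{0\})^K$, the simple functions $\prod_{c\in K}h_{a_c,n_c,r}(x_c)$ have modulus $1$ and differ from $\prod_{c\in K}e(n_c(x_c-a_c))$ by at most $\sum_{c\in K}2\pi|n_c|/r$. So they form a Cauchy sequence as $r\to\infty$; let $e_{K,a,n}$ be its limit. (For $K=\emptyset$ it is the constant $1$.) As in Lemma 4, $e_{K,a+s,n}=e(-\sum_cn_cs_c)\,e_{K,a,n}$ for $s\in D^K$, so for $u\in\prod_{c\in K}U_c$ with $u_c=[a_c,z_c]$ the vector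
$$e_{K,u,n}=e\Big(-\sum_{c\in K}n_cz_c\Big)e_{K,a,n}$$
is well defined. Let $f$ be a simple function. It involves finitely many elements of $\mathcal A_\otimes$, so it comes from $\mathcal B_{K_0}$ for some finite $K_0$. We need three facts.

First, $|\langle f,e_{K,u,n}\rangle|$ does not depend on $u\in\prod_{c\in K}U_c$, because a change of $u$ multiplies $e_{K,u,n}$ by a number of modulus $1$.

Second, if $K\not\subseteq K_0$, then $\langle f,e_{K,u,n}\rangle=0$. By linearity let $f=\chi_E$ for a box $E=\prod_{c\in K_0}E_c$, and let $u=a\in A_K$. Then $\langle f,\prod_{c\in K}h_{a_c,n_c,r}\rangle$ is a product of one-variable integrals, one for each $c\in K\cup K_0$. For $c\in K\setminus K_0$ the factor is the complex conjugate of the mean $\frac1r\sum_{k<r}e(n_ck/r)$ of $h_{a_c,n_c,r}$, which is $0$ as soon as $r>|n_c|$, since $n_c\ne0$.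

Third, for $a\in A_{K_0}$,
$$\sum_{K\subseteq K_0}\ \sum_{n\in(\mathbb Z\setminus\{0\})^K}|\langle f,e_{K,a|K,n}\rangle|^2=\|f\|^2 .$$
This is Parseval on $T^{K_0}$: extending $n$ by $0$ outside $K$, we sum over all of $\mathbb Z^{K_0}$, sorted by support. For two products of one-variable step functions, the polarized identity $\langle g,g'\rangle=\sum_m\hat g(m)\overline{\hat g'(m)}$ is the product of the one-variable identities, with absolute convergence; and $f$ is a finite linear combination of such products.

Now let $F$ be a multiple choice function, and let $F(K)=\prod_{c\in K}F(c)$, a nonempty finite set because $K$ is finite. Put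
$$Vf=\big(|F(K)|^{-1/2}\,\langle f,e_{K,u,n}\rangle\big)_{K,\;u\in F(K),\;n},$$
where $K$ ranges over the finite subsets of $J$ and $n$ over $(\mathbb Z\setminus\{0\})^K$. By the three facts, for any $a\in A_{K_0}$,
$$\|Vf\|^2=\sum_{K\subseteq K_0}\frac1{|F(K)|}\sum_{u\in F(K)}\sum_n|\langle f,e_{K,u,n}\rangle|^2=\sum_{K\subseteq K_0}\sum_n|\langle f,e_{K,a|K,n}\rangle|^2=\|f\|^2 .$$
Lemma 3 extends $V$ to the completion. $\square$

**Corollary 7 (ZF).** If every $L^2(X,\mathcal A,\mu)$ embeds in a Hilbert space with an orthonormal base (even just for strictly positive probability measures), then every family of $T$-torsors has a multiple choice function.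

*Proof.* Apply (c) $\Rightarrow$ (a) with $D=T$; $\mu_\otimes$ is a strictly positive probability measure. $\square$

## 7. A symmetric extension with unmarked circles

It remains to find models of ZF with a family of circles that has no multiple choice function. We recall the tool.

Let $M$ be a transitive model of ZFC (with the usual metamathematical conventions of forcing), $\mathbb P\in M$ a forcing notion with largest condition $1$, and $\mathcal G\in M$ a group of automorphisms of $\mathbb P$. An automorphism acts on names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$, and the symmetry lemma says that $p\Vdash\varphi(\dot x)$ if and only if $\pi p\Vdash\varphi(\pi\dot x)$. Let $\mathcal F$ be a filter of subgroups of $\mathcal G$ that is closed under conjugation (a normal filter). A name is symmetric if its stabilizer is in $\mathcal F$, and it is in the class $HS$ of hereditarily symmetric names if moreover all names occurring in it are in $HS$. If $G$ is $M$-generic, then $N=\{\dot x^G:\dot x\in HS\}$ is a model of ZF and $M\subseteq N\subseteq M[G]$ (Jech, *The Axiom of Choice*, Ch. 5).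

$\mathrm{DC}_\delta$ is the statement: if $Z\neq\emptyset$ and $R$ is a relation such that every sequence $s$ in $Z$ of length $<\delta$ has some $x\in Z$ with $s\mathrel Rx$, then there is $f:\delta\to Z$ with $(f|\eta)\mathrel Rf(\eta)$ for all $\eta<\delta$.

**Theorem 8.** Let $M$ be a transitive model of ZFC and $\kappa$ an infinite regular cardinal of $M$. There is a symmetric extension $N\models\mathrm{ZF}$ of $M$ containing a sequence $(A_\xi)_{\xi<\kappa}$ of $Q$-torsors, each a countable set in $N$, such that:

* (i) if $F\in N$ is a multiple choice function on $J'\subseteq\kappa$, then $J'$ is contained in a set in $M$ of size $<\kappa$ in $M$;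
* (ii) $N\models\mathrm{DC}_\delta$ for all $\delta<\kappa$ if $\kappa>\omega$.

Two design decisions precede the proof. First, how do we show that $N$ has no finite set $F(\xi)\subseteq U_\xi$? If $F(\xi)$ were a single point, we would rotate the circle by $\frac12$; the point moves, although a name for $F$ does not. But a finite set of $m$ points can be invariant under a rotation: $\{0,\frac12\}$ is invariant under rotation by $\frac12$. The remedy is to look at the *sum* of the $m$ points, which moves by $mt$ under rotation by $t$. With $t=\frac1{2m}$ it moves by $\frac12$. In the example, rotation by $\frac14$ takes $\{0,\frac12\}$, with sum $\frac12$, to $\{\frac14,\frac34\}$, with sum $0$.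

Second, a condition $p$ and its rotated copy $\pi p$ must be compatible. If the points of $A_\xi$ were single generic subsets of $\kappa$, a condition could carry information on one of them which contradicts its rotated copy. So each point of $A_\xi$ will be a *set* of $\kappa$ many generic subsets of $\kappa$, and we let $\pi$ also permute these, moving the few that are mentioned in $p$ out of the way.

*Proof.* **Step 1: the forcing and the group.** In $M$ let $\Lambda=\kappa\times Q\times\kappa$, and let $\mathbb P$ be the set of partial functions $p:\Lambda\times\kappa\to2$ with $|p|<\kappa$, ordered by reverse inclusion. Let $\mathcal G$ be the group of permutations of $\Lambda$ of the form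
$$\pi(\xi,q,i)=(\xi,\ q+t_\xi,\ \sigma_{\xi,q}(i)),\qquad t\in Q^\kappa,\ \sigma_{\xi,q}\in\mathrm{Sym}(\kappa),$$
acting on $\mathbb P$ by $(\pi p)(\pi l,\eta)=p(l,\eta)$ for $l\in\Lambda$. For $E\subseteq\Lambda$ with $|E|<\kappa$ let $\mathrm{fix}(E)=\{\pi\in\mathcal G:\pi l=l\text{ for all }l\in E\}$. Since $\pi\,\mathrm{fix}(E)\,\pi^{-1}=\mathrm{fix}(\pi E)$ and $\mathrm{fix}(E)\cap\mathrm{fix}(E')=\mathrm{fix}(E\cup E')$, these groups generate a normal filter. We call $E$ a support of $\dot x$ if $\mathrm{fix}(E)$ fixes $\dot x$. Let $G$ be generic and $N$ the symmetric extension.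

**Step 2: the torsors.** Here we exhibit the circles in $N$. Put
$$\dot x_l=\{(\check\eta,p):p(l,\eta)=1\},\qquad\dot a_{\xi,q}=\{(\dot x_{\xi,q,i},1):i<\kappa\}.$$
Applying $\pi$ gives $\pi\dot x_l=\{(\check\eta,p'):p'(\pi l,\eta)=1\}=\dot x_{\pi l}$. Since $\sigma_{\xi,q}$ is onto $\kappa$, also $\pi\dot a_{\xi,q}=\dot a_{\xi,q+t_\xi}$. So $\dot x_l$ has support $\{l\}$. A member of $\mathrm{fix}(\{(\xi,0,0)\})$ has $t_\xi=0$, so $\dot a_{\xi,q}$ has support $\{(\xi,0,0)\}$ for every $q$. All these names are in $HS$. If $l\ne l'$ and $p\in\mathbb P$, there is $\eta$ with $(l,\eta),(l',\eta)\notin\mathrm{dom}\,p$, and $p$ can be extended so that $x_l$ and $x_{l'}$ differ at $\eta$. By density the $x_l$ are pairwise distinct, so the sets $a_{\xi,q}$ are nonempty and pairwise disjoint, in particular distinct.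

The canonical name of the set of all $(\xi,s,a_{\xi,q},a_{\xi,q+s})$, for $\xi<\kappa$ and $q,s\in Q$, is fixed by all of $\mathcal G$, because $\pi$ only replaces $q$ by $q+t_\xi$. So $N$ contains the sequence of the sets $A_\xi=\{a_{\xi,q}:q\in Q\}$ with the actions $a_{\xi,q}+s=a_{\xi,q+s}$. Each $A_\xi$ is a $Q$-torsor. The map $q\mapsto a_{\xi,q}$ has a name with support $\{(\xi,0,0)\}$. So it is in $N$, and $A_\xi$ is countable in $N$.

**Step 3: a name for the multiple choice function.** We begin the proof of (i) by reading $F$ through the coordinates $[a_{\xi,q},z]$. Let $F\in N$ be a multiple choice function on $J'\subseteq\kappa$, and put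
$$R=\{(\xi,a,z):\xi\in J',\ a\in A_\xi,\ z\in T,\ [a,z]\in F(\xi)\}\in N .$$
Let $\dot R\in HS$ be a name for $R$ with support $E$, $|E|<\kappa$. Write $S_q(\xi)=\{z:(\xi,a_{\xi,q},z)\in R\}$. If $\xi\notin J'$ all $S_q(\xi)$ are empty. If $\xi\in J'$, then $z\mapsto[a_{\xi,q},z]$ is a bijection from $S_q(\xi)$ to $F(\xi)$. Since $[a_{\xi,q+s},z]=[a_{\xi,q},z+s]$, we have $z\in S_{q+s}(\xi)$ if and only if $z+s\in S_q(\xi)$. So some $p_0\in G$ forces:
$$\text{for all }\xi<\kappa\text{ and }q,s\in Q,\quad S_q(\xi)\text{ is finite and }S_{q+s}(\xi)=S_q(\xi)-s.\tag{4}$$

**Step 4: rotation by $\frac1{2m}$.** We finish (i) by showing that every $\xi\in J'$ is a first coordinate of an element of $E$; the set of these coordinates is in $M$ and has size $<\kappa$ there. Suppose that $\xi\in J'$ is not one. Let $m=|S_0(\xi)|=|F(\xi)|\ge1$. The sum $\sum S_0(\xi)\in T$ may be a new real, so no condition need decide it; but a condition can locate it in an arc. Let $W\subseteq T$ be an open arc with rational endpoints, of length $<\frac12$, containing $\sum S_0(\xi)$, and choose $p\in G$, $p\le p_0$, forcing "$|S_0(\xi)|=m$ and $\sum S_0(\xi)\in W$".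

Let $t=\frac1{2m}+\mathbb Z\in Q$ and $I_p=\{i:((\xi,q,i),\eta)\in\mathrm{dom}\,p\text{ for some }q,\eta\}$. As $|I_p|<\kappa$, there is $\sigma\in\mathrm{Sym}(\kappa)$ with $\sigma[I_p]\cap I_p=\emptyset$: exchange $I_p$ with a subset of $\kappa\setminus I_p$ of the same size. Define $\pi\in\mathcal G$ by
$$\pi(\xi,q,i)=(\xi,q+t,\sigma(i)),\qquad\pi(\xi',q,i)=(\xi',q,i)\quad(\xi'\ne\xi).$$
No element of $E$ has first coordinate $\xi$, so $\pi\in\mathrm{fix}(E)$ and $\pi\dot R=\dot R$. Also $\pi\dot a_{\xi,0}=\dot a_{\xi,t}$. The conditions $p$ and $\pi p$ agree at coordinates with first entry $\ne\xi$. At first entry $\xi$ the domain of $p$ has third entries in $I_p$ and that of $\pi p$ has third entries in $\sigma[I_p]$. So $r=p\cup\pi p$ is a condition.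

By the symmetry lemma, $\pi p$ forces "$|S_t(\xi)|=m$ and $\sum S_t(\xi)\in W$". Since $r\le p\le p_0$, (4) holds below $r$, and $r$ forces
$$\sum S_t(\xi)=\sum S_0(\xi)-mt=\sum S_0(\xi)-\tfrac12 .$$
Hence $r$ forces $\sum S_0(\xi)\in W\cap(W+\frac12)$. But this set is empty, because $W$ is an arc of length $<\frac12$. This contradiction proves (i).

**Step 5: $N$ is closed in $M[G]$ under sequences of length $\delta<\kappa$.** This prepares (ii). Let $\kappa>\omega$, let $f:\delta\to N$ be in $M[G]$, with name $\dot f$. By Replacement in $M$ there is a set $h\in M$, $h\subseteq HS$, such that for all $p\in\mathbb P$ and $\eta<\delta$: if $p\Vdash\dot f(\eta)=\dot x$ for some $\dot x\in HS$, then this holds for some $\dot x\in h$. Each $f(\eta)$ is the value of a name in $HS$, and this is forced by some $p\in G$; so $f(\eta)$ is the value of a name in $h$. Let $\dot h=\{(\dot x,1):\dot x\in h\}$. Some $p_0\in G$ forces $\dot f(\eta)\in\dot h$ for all $\eta<\delta$.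

Given $p\le p_0$, build in $M$ a decreasing sequence of conditions starting with $p$: at stage $\eta$ pass to a condition forcing $\dot f(\eta)=\dot x_\eta$ for some $\dot x_\eta\in h$, and at limits take unions, which are conditions because $\kappa$ is regular. The union $q\le p$ of the sequence forces $\dot f(\eta)=\dot x_\eta$ for all $\eta<\delta$. So such $q$ are dense below $p_0$, and there are $q\in G$ and $(\dot x_\eta)_{\eta<\delta}\in M$ of this kind. Choose in $M$ supports $E_\eta$ of $\dot x_\eta$. The set $\bigcup_{\eta<\delta}E_\eta$ has size $<\kappa$ by regularity, and it supports the canonical name of the sequence $(\dot x_\eta^G)_{\eta<\delta}=f$. So $f\in N$.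

**Step 6: $\mathrm{DC}_\delta$ in $N$.** Let $Z,R\in N$ be an instance of $\mathrm{DC}_\delta$, $\delta<\kappa$. In $M[G]\models\mathrm{ZFC}$ fix a well-order of $Z$ and construct $f$ by recursion: $f|\eta$ is a sequence of elements of $N$ of length $<\kappa$, so it is in $N$ by Step 5, and therefore there is $x\in Z$ with $(f|\eta)\mathrel Rx$; let $f(\eta)$ be the least one. The whole sequence $f:\delta\to Z$ is in $N$ by Step 5 again. $\square$

## 8. The negative answer, also with $\mathrm{DC}_\theta$ and for arbitrary linear maps

**Theorem 9.** If ZF is consistent, then ZF does not prove that every $L^2(X,\mathcal A,\mu)$ is a subspace of a Hilbert space with an orthonormal base. The counterexample in the model below has a strictly positive probability measure $\mu$, and both $X$ and $\mathcal A$ are countable unions of countable sets.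

*Proof.* Con(ZF) implies Con(ZFC). Take Theorem 8 with $\kappa=\omega$, and in $N$ let $(X,\mathcal A,\mu)=(\bigsqcup_nA_n,\mathcal A_w,\mu_w)$ with $w_n=2^{-n-1}$. By Theorem 8(i), the domain of a multiple choice function in $N$ is contained in a finite set, so there is none on $J=\omega$. By (b) $\Rightarrow$ (a) of Theorem 6, applied in $N$, $L^2(X,\mathcal A,\mu)$ is not a subspace of any Hilbert space with an orthonormal base.

We saw in Section 4 that $\mu$ is a strictly positive probability measure. $X$ is the union of the countable sets $A_n$. For each $n$, only countably many members of $\mathcal A$ are empty on all blocks $A_k$, $k\ge n$, or full on all of them: such a member is determined by this alternative and by its traces on $A_0,\dots,A_{n-1}$, and with finitely many base points the algebras $\mathcal B(A_0),\dots,\mathcal B(A_{n-1})$ are enumerated. So $\mathcal A$ is a countable union of countable sets. $\square$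

Compare Proposition 1: a countable $\mathcal A$ suffices for a base, while a countable union of countable sets does not suffice even for an embedding.

**Theorem 10.** Let $\theta$ be an infinite cardinal of $M$ and take $\kappa=\theta^+$ (in $M$) in Theorem 8. Then $N\models\mathrm{ZF}+\mathrm{DC}_\theta$, and in $N$ neither $L^2(\mathcal A_w,\mu_w)$, for any $w$, nor $L^2(\mathcal A_\otimes,\mu_\otimes)$ embeds in a Hilbert space with an orthonormal base; here $\mu_\otimes$ is a strictly positive probability measure.

*Proof.* $\mathrm{DC}_\theta$ is Theorem 8(ii). The set $\kappa$ is not contained in a set in $M$ of $M$-size $<\kappa$, so by Theorem 8(i) there is no multiple choice function on $\kappa$. Now use (b) $\Rightarrow$ (a) and (c) $\Rightarrow$ (a) of Theorem 6. $\square$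

Lemma 5 asked nothing of $V$ but linearity, so we can say more.

**Theorem 11.** Let $\kappa$ be any infinite regular cardinal of $M$ and $N$ the model of Theorem 8. In $N$, let $V$ be any linear map from $L^2(\mathcal A_w)$ or $L^2(\mathcal A_\otimes)$ into any $c_0(I)$ (hence into any $\ell^p(I)$, $p<\infty$, or any Hilbert space with an orthonormal base). Then, for all but fewer than $\kappa$ many $\xi$, $V$ annihilates all $e_{u,n}$ with $n\ne0$ and $u\in U_\xi$. If $V$ is bounded, it annihilates the whole space $L^2(A_\xi)\ominus\mathbb C1$ for those $\xi$. (Here $L^2(A_\xi)$ is regarded as a subset of the domain of $V$ via $j_\xi$.)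

*Proof.* We have $\ell^p(I)\subseteq c_0(I)$, with a bounded inclusion, and a Hilbert space with orthonormal base $B$ maps injectively and boundedly into $c_0(B)$ by Lemma 2; so assume that $V$ maps into $c_0(I)$. By Lemma 5 there is a multiple choice function on the set $J'$ of those $\xi$ for which $Vj_\xi e_{u,n}\ne0$ for some $n\neq0$ and some $u$. By Theorem 8(i), $J'$ is contained in a set in $M$ of $M$-size $<\kappa$.

Now let $V$ be bounded and $\xi\notin J'$; fix $u\in U_\xi$. For simple $f$ on $A_\xi$, orthonormality and (2) give
$$\Big\|f-\sum_{|n|\le r}\langle f,e_{u,n}\rangle e_{u,n}\Big\|^2=\|f\|^2-\sum_{|n|\le r}|\langle f,e_{u,n}\rangle|^2\to0\qquad(r\to\infty).$$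
So the span of the $e_{u,n}$ is dense in $L^2(A_\xi)$. If $v\perp1=e_{u,0}$ and $y$ is a finite combination of the $e_{u,n}$ with $\|v-y\|<\varepsilon$, then dropping the $e_{u,0}$-term of $y$ means applying the contraction $x\mapsto x-\langle x,1\rangle1$, which fixes $v$. So $v$ is within $\varepsilon$ of a combination of the $e_{u,n}$ with $n\ne0$, which $Vj_\xi$ annihilates. As $Vj_\xi$ is bounded, $Vj_\xi v=0$. $\square$

So in these models there is no embedding even if "isometric" is weakened to "injective linear".

## 9. An explicit family over $T/\mathbb Z\alpha$ when all sets of reals have the Baire property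

The circles of Section 7 are generic objects. The same mechanism, sums of finite sets that are forced to rotate, works for a family that can be written down.

Recall that a set $E\subseteq T$ has the Baire property if there is an open $O$ such that $E\,\triangle\,O$ is contained in the union of a sequence of closed nowhere dense sets. Recall also Kronecker's theorem: if $1,\alpha,\gamma$ are linearly independent over $\mathbb Q$, then $\{(k\alpha,k\gamma):k\in\mathbb Z\}$ is dense in $T^2$.

**Theorem 12.** Let $\alpha=\sqrt2$, $\beta=\sqrt3$ (any $\alpha,\beta$ with $1,\alpha,\beta$ linearly independent over $\mathbb Q$ will do). Let $J=T/\mathbb Z\alpha$, $P=T^2/\mathbb Z(\alpha,\beta)$, and let $P_c$ be the fibre over $c\in J$ of $P\to J$, $[y,z]\mapsto[y]$. This is a $T$-torsor under $[y,z]+t=[y,z+t]$. Assume ZF + countable choice for families of sets of reals + every set of reals has the Baire property. Then $L^2(\mathcal A_w)$ (e.g. $w\equiv1$) and $L^2(\mathcal A_\otimes)$ for the family $(P_c)_{c\in J}$ with $D=T$ are not subspaces of Hilbert spaces with orthonormal bases.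

The hypotheses hold under AD. They are consistent with DC relative to ZF by S. Shelah, *Can you take Solovay's inaccessible away?*, Israel J. Math. 48 (1984).

*Proof.* **Step 1: the fibres are torsors.** The action is well defined. If $[y,z+t]=[y,z]$, then $(y,z+t)=(y+k\alpha,z+k\beta)$ in $T^2$ for some $k$. As $\alpha$ is irrational, $k=0$, so $t=0$, and the action is free. Every point of the fibre over $[y]$ has the form $[y+k\alpha,z]=[y,z-k\beta]$, so the action is transitive. By Theorem 6 (with $U_c=P_c$) it suffices to refute the existence of a multiple choice function $F$ on $J$.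

**Step 2: the sum of the chosen points.** We turn $F$ into a function on $T$ with a rigid transformation law. For $y\in T$ put $\Phi(y)=\{z\in T:[y,z]\in F([y])\}$. Since $z\mapsto[y,z]$ is a bijection from $T$ to $P_{[y]}$, this is a nonempty finite set. Let $n(y)=|\Phi(y)|$ and $g(y)=\sum\Phi(y)\in T$. As $[y+\alpha,z+\beta]=[y,z]$, we have $\Phi(y+\alpha)=\Phi(y)+\beta$. So for all $k\in\mathbb Z$,
$$n(y+k\alpha)=n(y),\qquad g(y+k\alpha)=g(y)+k\,n(y)\,\beta.\tag{5}$$

**Step 3: an invariant set on which $g$ is controlled by open sets.** For each open arc $W$ with rational endpoints, $g^{-1}(W)$ has the Baire property. An open set together with a sequence of closed nowhere dense sets can be coded by a real, and there are countably many $W$. So by countable choice for sets of reals we can choose, for all $W$ at once, an open $O_W$ and a sequence of closed nowhere dense sets whose union $Z_W$ contains $g^{-1}(W)\,\triangle\,O_W$. Let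
$$Y=T\setminus\bigcup_{k\in\mathbb Z}\bigcup_W(Z_W+k\alpha).$$
We have removed the union of one sequence of closed nowhere dense sets, so $Y\neq\emptyset$ by the Baire category theorem for $T$, which is a theorem of ZF. Clearly $Y+\alpha=Y$. For $y'\in Y$ and every $W$ we have $y'\notin Z_W$, hence $y'\in O_W\iff g(y')\in W$.

**Step 4: Kronecker's theorem contradicts (5).** We move $y$ a little along its orbit, so that $g$ should hardly change, while (5) makes it jump. Fix $y\in Y$, put $n=n(y)\ge1$, and let $W$ be an open arc with rational endpoints, of length $<\frac14$, containing $g(y)$. Then $y\in O_W$. Since $1,\alpha,n\beta$ are linearly independent over $\mathbb Q$, Kronecker's theorem gives $k\in\mathbb Z$ such that $y+k\alpha\in O_W$ and $kn\beta$ has distance $<\frac14$ from $\frac12$ in $T$. Then $y+k\alpha\in Y\cap O_W$, so $g(y+k\alpha)\in W$, and $g(y+k\alpha)$ has distance $<\frac14$ from $g(y)$. But by (5), $g(y+k\alpha)=g(y)+kn\beta$, and $kn\beta$ has distance $>\frac14$ from $0$. This is a contradiction. $\square$
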